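
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{corollaryD}{Corollary D}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}

\title{Four containments between Auslander, Bass,\\ and $C$-Gorenstein classes that can fail}


\begin{abstract}
Let $B$ and $C$ be semidualizing modules over a commutative ring $R$ such that $C$ lies in the Bass class $\mathcal B_B(R)$. Sather-Wagstaff, Sharif, and White asked whether $\mathcal{GP}_B(R)\subseteq\mathcal{GP}_C(R)$, $\mathcal{GI}_B(R)\subseteq\mathcal{GI}_C(R)$, $\mathcal A_C(R)\subseteq\mathcal A_B(R)$, and $\mathcal B_C(R)\subseteq\mathcal B_B(R)$. We show that none of these containments must hold, even over a commutative artinian local ring of length $9$, and we give one pair $(B,C)$ over one local ring for which all four fail. The counterexamples are built from the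 syzygies of a tensor product of two explicit complexes, of which one is acyclic but not after tensoring with the dualizing module, and the other is acyclic only after tensoring with it. For an artinian local ring with dualizing module $\omega$, we also characterize, for pairs $(R,C)$ and $(D,\omega)$, when the containments hold, in terms of the thick subcategory generated by $R\oplus\omega$.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}
Let $R$ be a commutative ring. Modules are $R$-modules, complexes are indexed homologically, ``f.g.''\ means finitely generated, and $\otimes$, $\operatorname{Hom}$, $\operatorname{Tor}$, $\operatorname{Ext}$ are taken over $R$ unless a subscript says otherwise.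

A module $C$ is \emph{semidualizing} if it has a projective resolution by f.g.\ projective modules, the homothety map $R\to\operatorname{Hom}(C,C)$ is an isomorphism, and $\operatorname{Ext}^i(C,C)=0$ for all $i\ge1$. For such a $C$ put
\[
\mathcal P_C(R)=\{C\otimes P: P\text{ projective}\},\qquad
\mathcal I_C(R)=\{\operatorname{Hom}(C,I): I\text{ injective}\}.
\]

The functors $C\otimes-$ and $\operatorname{Hom}(C,-)$ form an adjoint pair. The \emph{Auslander class} $\mathcal A_C(R)$ consists of the modules $M$ such that $\operatorname{Tor}_i(C,M)=0=\operatorname{Ext}^i(C,C\otimes M)$ for all $i\ge1$ and the natural map $M\to\operatorname{Hom}(C,C\otimes M)$ is an isomorphism. The \emph{Bass class} $\mathcal B_C(R)$ consists of the modules $N$ such that $\operatorname{Ext}^i(C,N)=0=\operatorname{Tor}_i(C,\operatorname{Hom}(C,N))$ for all $i\ge1$ and the evaluation map $C\otimes\operatorname{Hom}(C,N)\to N$ is an isomorphism. Thus these are the modules that can be tensored with $C$, respectively divided by $C$, without loss and without derived corrections, and $C\otimes-$ is an equivalence $\mathcal A_C(R)\to\mathcal B_C(R)$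 with inverse $\operatorname{Hom}(C,-)$.

A module $M$ is \emph{$C$-Gorenstein projective} if there is an exact complex
\[
X=\ \cdots\to X_1\xrightarrow{\ \partial_1\ }X_0\to X_{-1}\to\cdots
\]
with $X_i$ projective for $i\ge0$ and $X_i\in\mathcal P_C(R)$ for $i<0$, such that $\operatorname{Hom}(X,U)$ is exact for every $U\in\mathcal P_C(R)$ and $M\cong\operatorname{Coker}(\partial_1)$. Dually, $N$ is \emph{$C$-Gorenstein injective} if there is an exact complex
\[
Y=\ \cdots\to Y_1\to Y_0\xrightarrow{\ \partial_0\ }Y_{-1}\to\cdots
\]
with $Y_i$ injective for $i\le0$ and $Y_i\in\mathcal I_C(R)$ for $i>0$, such that $\operatorname{Hom}(V,Y)$ is exact for every $V\in\mathcal I_C(R)$ and $N\cong\operatorname{Ker}(\partial_0)$. The classes of these modules are $\mathcal{GP}_C(R)$ and $\mathcal{GI}_C(R)$.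

\begin{question}[Sather-Wagstaff, Sharif, and White \cite{SSW}]
Let $B$ and $C$ be semidualizing $R$-modules with $C\in\mathcal B_B(R)$. Must the containments
\[
\mathcal{GP}_B(R)\subseteq\mathcal{GP}_C(R),\quad
\mathcal{GI}_B(R)\subseteq\mathcal{GI}_C(R),\quad
\mathcal A_C(R)\subseteq\mathcal A_B(R),\quad
\mathcal B_C(R)\subseteq\mathcal B_B(R)
\]
hold?
\end{question}

\subsection{Which answer one would guess}
The hypothesis $C\in\mathcal B_B(R)$ says that $C\cong B\otimes\operatorname{Hom}(B,C)$ with no higher $\operatorname{Tor}$ or $\operatorname{Ext}$ in the way: $B$ is a factor of $C$. At one end of this relation is $R$, which is a factor of every $C$ because $\mathcal B_R(R)$ is the class of all modules. Suppose now that $R$ is artinian local and that $\omega$ is the injective hull of its residue field. Then $\omega$ is at the other end: it is semidualizing and every semidualizing $D$ is a factor of it (Lemma~\ref{lem:dual} below). At the two ends half of the classes are as large as possible: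
\[
\mathcal A_R(R)=\mathcal B_R(R)=\{\text{all modules}\}=\mathcal{GP}_\omega(R)=\mathcal{GI}_\omega(R);
\]
the last two equalities are Example~\ref{ex:ends}. So as one passes from $R$ to $\omega$ along the factor relation, one expects the Auslander and Bass classes to shrink and the Gorenstein classes to grow. These are the four containments. For $B=R$ the last two hold trivially, and for $C=\omega$ the first two do. The first tests with content are therefore $(R,C)$ for the Gorenstein classes and $(D,\omega)$ for the Auslander and Bass classes. Each containment can already fail in its first test.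

\begin{theoremA}
Let $k$ be a field, $S=k[x,y]/(x,y)^2$, $T=k[z,w]/(z,w)^2$, and $R=S\otimes_kT$, a local ring of length $9$. Put $\omega_S=\operatorname{Hom}_k(S,k)$, $\omega_T=\operatorname{Hom}_k(T,k)$,
\[
D=\omega_S\otimes_kT,\qquad D'=S\otimes_k\omega_T,\qquad \omega=\omega_S\otimes_k\omega_T .
\]
Then $R,D,D',\omega$ are semidualizing $R$-modules, and:
\begin{enumerate}
\item for $(B,C)=(R,D')$ one has $C\in\mathcal B_B(R)$, but $\mathcal{GP}_B(R)\not\subseteq\mathcal{GP}_C(R)$ and $\mathcal{GI}_B(R)\not\subseteq\mathcal{GI}_C(R)$;
\item for $(B,C)=(D,\omega)$ one has $C\in\mathcal B_B(R)$, but $\mathcal A_C(R)\not\subseteq\mathcal A_B(R)$ and $\mathcal B_C(R)\not\subseteq\mathcal B_B(R)$.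
\end{enumerate}
\end{theoremA}

Hence none of the four containments must hold. A third tensor factor makes them fail together.

\begin{theoremB}
Let $k$ be a field, let $S_1,S_2,S_3$ be copies of $k[x,y]/(x,y)^2$, let $\omega_j=\operatorname{Hom}_k(S_j,k)$, and put
\[
R=S_1\otimes_kS_2\otimes_kS_3,\qquad B=\omega_1\otimes_kS_2\otimes_kS_3,\qquad C=\omega_1\otimes_k\omega_2\otimes_kS_3 .
\]
Then $B$ and $C$ are semidualizing, $C\in\mathcal B_B(R)$, and none of the four containments holds for $(B,C)$.
\end{theoremB}

\subsection{The idea}
Let $R$ be artinian local. Call a complex $F$ of projective modules \emph{totally acyclic} if both $F$ and $\omega\otimes F$ are acyclic. The syzygies of such an $F$ lie in $\mathcal{GP}_R(R)$ and in $\mathcal A_\omega(R)$. If $D$ is semidualizing, we shall see that membership of these syzygies in $\mathcal A_D(R)$, or in $\mathcal{GP}_C(R)$ for $C=\operatorname{Hom}(D,\omega)$, forces $D\otimes F$ to be acyclic. So we need a complex of free modules that becomes acyclic when tensored with $R$ and with $\omega$, but not with $D$.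

When $R=S\otimes_kT$ and $D=\omega_S\otimes_kT$, the three test modules $R$, $\omega$, $D$ are tensor products, and by K\"unneth a tensor product of two complexes over $k$ is acyclic if and only if one of the factors is. So it is enough to find a complex $F'$ over $S$ and a complex $F''$ over $T$, each consisting of free modules, that behave as follows:
\begin{center}
\begin{tabular}{l|cc}
 & the complex itself & tensored with the dualizing module\\ \hline
$F'$ over $S$ & acyclic & not acyclic\\
$F''$ over $T$ & not acyclic & acyclic
\end{tabular}
\end{center}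
For $F=F'\otimes_kF''$, the factor $F'$ makes $F$ acyclic and the factor $\omega_T\otimes_TF''$ makes $\omega\otimes F$ acyclic, while $D\otimes F\cong(\omega_S\otimes_SF')\otimes_kF''$ has no acyclic factor. Both complexes come from one bijection $L\cong L\oplus L$ of an infinite-dimensional vector space (Section~\ref{sec:pencil}). The counterexamples on the injective side are the Matlis duals of those on the projective side.

\subsection{A criterion}
For the two kinds of pairs in Theorem~A the failure can be characterized. Write $D^b(\operatorname{mod}R)$ for the bounded derived category of f.g.\ modules, and $\operatorname{thick}(-)$ for the smallest full triangulated subcategory that contains the given objects and is closed under isomorphisms and direct summands.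

\begin{theoremC}
Let $R$ be a commutative artinian local ring, $\omega$ the injective hull of its residue field, $D$ a semidualizing module, and $C=\operatorname{Hom}(D,\omega)$. The following are equivalent:
\begin{enumerate}
\item[(1)] $D\in\operatorname{thick}(R\oplus\omega)$;
\item[(1$'$)] $C\in\operatorname{thick}(R\oplus\omega)$;
\item[(2)] $D\otimes F$ is acyclic for every totally acyclic complex $F$;
\item[(2$'$)] $C\otimes F$ is acyclic for every totally acyclic complex $F$;
\item[(3)] $\mathcal{GP}_R(R)\subseteq\mathcal{GP}_C(R)$;
\item[(4)] $\mathcal{GI}_R(R)\subseteq\mathcal{GI}_C(R)$;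
\item[(5)] $\mathcal A_\omega(R)\subseteq\mathcal A_D(R)$;
\item[(6)] $\mathcal B_\omega(R)\subseteq\mathcal B_D(R)$.
\end{enumerate}
\end{theoremC}

Here $C$ is semidualizing and $D\cong\operatorname{Hom}(C,\omega)$ (Lemma~\ref{lem:dual} and Matlis duality), so every pair $(R,C)$ and every pair $(D,\omega)$ is covered.

\begin{corollaryD}
Let $k$ be a field and let $S,T$ be finite-dimensional commutative local $k$-algebras with residue field $k$. Let $R=S\otimes_kT$, $\omega_S=\operatorname{Hom}_k(S,k)$, $\omega_T=\operatorname{Hom}_k(T,k)$, $\omega=\omega_S\otimes_k\omega_T$, and $D=\omega_S\otimes_kT$, so that $C=\operatorname{Hom}(D,\omega)\cong S\otimes_k\omega_T$. Then each of the conditions {\rm(3)--(6)} holds if and only if $S$ or $T$ is Gorenstein, that is, only in the trivial cases $D\cong R$ or $D\cong\omega$.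
\end{corollaryD}

Sections~\ref{sec:duality}--\ref{sec:three} prove Theorems~A and~B and use only Matlis duality and the K\"unneth formula. Sections~\ref{sec:criterion} and~\ref{sec:thick} prove Theorem~C and Corollary~D. The equivalence of (2), (2$'$), and (3)--(6) is again elementary. Compact objects in triangulated categories enter only through Lemma~\ref{lem:detect}, which brings in (1) and (1$'$) and supplies the complexes for Corollary~D.

\section{Duality over artinian local rings}\label{sec:duality}

From here on, except in Lemmas~\ref{lem:kunneth} and~\ref{lem:detect}, where the hypotheses on $R$ are stated, $R$ is a commutative artinian local ring with maximal ideal $\mathfrak m$, $\omega$ is the injective hull of $R/\mathfrak m$, and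
\[
X^\dagger=\operatorname{Hom}(X,\omega).
\]
If $R$ is a finite-dimensional $k$-algebra with residue field $k$, then $\omega\cong\operatorname{Hom}_k(R,k)$, since $\operatorname{Hom}_R(-,\operatorname{Hom}_k(R,k))\cong\operatorname{Hom}_k(-,k)$ is exact and has value $k$ at $k$; hence $X^\dagger\cong\operatorname{Hom}_k(X,k)$. Projective modules over a local ring are free.

\subsection{Standard facts}
By Matlis, every injective module is a direct sum of copies of $\omega$, and all such sums are injective: the injective modules are the modules $\omega\otimes Q$ with $Q$ projective. Since $\operatorname{Hom}(E,-)$ commutes with direct sums for f.g.\ $E$,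
\begin{equation}\label{eq:inj}
E^\dagger\otimes Q\cong\operatorname{Hom}(E,\omega\otimes Q)\qquad(E\text{ f.g., }Q\text{ projective}),
\end{equation}
by $\varphi\otimes q\mapsto(e\mapsto\varphi(e)\otimes q)$. Also $\omega$ is f.g., and $R\cong\operatorname{Hom}(\omega,\omega)$ by homotheties. Thus $Q\cong\operatorname{Hom}(\omega,\omega\otimes Q)$ for $Q$ projective, and the evaluation $\omega\otimes\operatorname{Hom}(\omega,I)\to I$ is an isomorphism for every injective $I$.

Adjunction, applied to a projective resolution, gives for all modules $X,Y$
\begin{equation}\label{eq:exttor}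
\operatorname{Hom}(X,Y^\dagger)\cong(X\otimes Y)^\dagger,\qquad
\operatorname{Ext}^i(X,Y^\dagger)\cong\operatorname{Tor}_i(X,Y)^\dagger .
\end{equation}
Since $\omega$ is an injective cogenerator, $X^\dagger=0$ only for $X=0$, and a complex $X$ is acyclic if and only if $X^\dagger$ is.

If $E$ is f.g., the biduality map $E\to E^{\dagger\dagger}$ is an isomorphism and $E$, $E^\dagger$ have the same length. The natural map $E\otimes Y^\dagger\to\operatorname{Hom}(E,Y)^\dagger$, $e\otimes\varphi\mapsto(f\mapsto\varphi(f(e)))$, is an isomorphism for $E$ f.g.\ free. Applying it to a resolution by f.g.\ free modules and using that $(-)^\dagger$ is exact, we get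
\begin{equation}\label{eq:torext}
\operatorname{Tor}_i(E,Y^\dagger)\cong\operatorname{Ext}^i(E,Y)^\dagger\qquad(E\text{ f.g., }Y\text{ arbitrary},\ i\ge0).
\end{equation}
Replacing $E$ by $E^\dagger$ in \eqref{eq:inj} gives $E\otimes Q\cong\operatorname{Hom}(E^\dagger,\omega\otimes Q)$ for $Q$ projective. On the other hand, \eqref{eq:inj} with $E=C$ semidualizing says
\begin{equation}\label{eq:IC}
\mathcal I_C(R)=\{C^\dagger\otimes Q:Q\text{ projective}\}\quad\text{up to isomorphism}.
\end{equation}
Finally, since $\operatorname{Hom}(C,-)$ and $\operatorname{Ext}^i(C,-)$ commute with direct sums,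
\begin{equation}\label{eq:CQ}
Q\cong\operatorname{Hom}(C,C\otimes Q)\ \text{ naturally},\qquad \operatorname{Ext}^i(C,C\otimes Q)=0\ \ (i\ge1)
\end{equation}
for $C$ semidualizing and $Q$ projective.

\begin{lemma}\label{lem:dual}
Let $D$ be semidualizing. Then $D^\dagger$ is semidualizing, $\operatorname{Tor}_i(D,D^\dagger)=0$ for $i\ge1$, the evaluation $D\otimes D^\dagger\to\omega$ is an isomorphism, and $\omega\in\mathcal B_D(R)$. In particular $\omega=R^\dagger$ is semidualizing.
\end{lemma}

\begin{proof}
By \eqref{eq:exttor} and $D\cong D^{\dagger\dagger}$,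
\[
\operatorname{Ext}^i(D^\dagger,D^\dagger)\cong\operatorname{Tor}_i(D,D^\dagger)^\dagger\cong\operatorname{Ext}^i(D,D^{\dagger\dagger})\cong\operatorname{Ext}^i(D,D)\qquad(i\ge0).
\]
For $i\ge1$ this is zero, which gives $\operatorname{Ext}^i(D^\dagger,D^\dagger)=0$ and $\operatorname{Tor}_i(D,D^\dagger)=0$. For $i=0$ it shows that $\operatorname{Hom}(D^\dagger,D^\dagger)$ has the length of $\operatorname{Hom}(D,D)\cong R$. The homothety map $R\to\operatorname{Hom}(D^\dagger,D^\dagger)$ is injective because $\operatorname{ann}D^\dagger=\operatorname{ann}D=0$; by equality of lengths it is bijective. As $R$ is noetherian and $D^\dagger$ is f.g., $D^\dagger$ is semidualizing.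

The dual of the evaluation $D\otimes D^\dagger\to\omega$ is the map $R\cong\omega^\dagger\to(D\otimes D^\dagger)^\dagger\cong\operatorname{Hom}(D,D^{\dagger\dagger})\cong\operatorname{Hom}(D,D)$, and this is the homothety map of $D$, an isomorphism. So evaluation is an isomorphism. Together with the vanishing of $\operatorname{Tor}_i(D,D^\dagger)$ and of $\operatorname{Ext}^i(D,\omega)$ for $i\ge1$ this says $\omega\in\mathcal B_D(R)$.
\end{proof}

\begin{lemma}[K\"unneth]\label{lem:kunneth}
Let $R=\bigotimes_kS_j$ be a finite tensor product of finite-dimensional commutative $k$-algebras, and let $X_j,Y_j$ be $S_j$-modules. Then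
\[
\operatorname{Tor}^R_n\Bigl(\bigotimes_j X_j,\bigotimes_j Y_j\Bigr)\cong\bigoplus_{\sum i_j=n}\ \bigotimes_j\operatorname{Tor}^{S_j}_{i_j}(X_j,Y_j),
\]
and the analogous formula holds for $\operatorname{Ext}$ if all $X_j$ are f.g. If each $C_j$ is semidualizing over $S_j$, then $\bigotimes_jC_j$ is semidualizing over $R$.
\end{lemma}

\begin{proof}
All tensor products over the index $j$ are over $k$. Let $P_j\to X_j$ be projective resolutions over $S_j$. Then $\bigotimes_jP_j$ is a projective resolution of $\bigotimes_jX_j$ over $R$ and $(\bigotimes_jP_j)\otimes_R(\bigotimes_jY_j)\cong\bigotimes_j(P_j\otimes_{S_j}Y_j)$, so the first formula is K\"unneth over $k$. If the $X_j$ are f.g., choose the $P_j$ with f.g.\ terms. Then $\operatorname{Hom}_R(\bigotimes_jP_j,\bigotimes_jY_j)\cong\bigotimes_j\operatorname{Hom}_{S_j}(P_j,Y_j)$, and the second formula follows in the same way. In degree $0$ it identifies $\bigotimes_jf_j$ with the map $\bigotimes_jx_j\mapsto\bigotimes_jf_j(x_j)$. Therefore the homothety map of $\bigotimes_jC_j$ is the tensor product of those of the $C_j$, and the last claim follows.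
\end{proof}

For the same reason, the natural map $M\to\operatorname{Hom}(C,C\otimes M)$ and the evaluation map $C\otimes\operatorname{Hom}(C,N)\to N$ for tensor products $C=\bigotimes_jC_j$ ($C_j$ f.g.), $M=\bigotimes_jM_j$, $N=\bigotimes_jN_j$ are tensor products of the corresponding maps over the $S_j$.

\section{Reduction to a complex}\label{sec:reduction}

To show that a module is outside one of the classes we use $\operatorname{Tor}$.

\begin{lemma}[Obstructions]\label{lem:obs}
Let $C$ be semidualizing, $M$ a module, and $i\ge1$.
\begin{enumerate}
\item[(a)] If $M\in\mathcal{GP}_C(R)$ or $M^\dagger\in\mathcal{GI}_C(R)$, then $\operatorname{Tor}_i(C^\dagger,M)=0$.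
\item[(b)] If $M\in\mathcal A_C(R)$ or $M^\dagger\in\mathcal B_C(R)$, then $\operatorname{Tor}_i(C,M)=0$.
\end{enumerate}
Moreover, if $N\in\mathcal{GI}_C(R)$ and $V\in\mathcal I_C(R)$, then $\operatorname{Ext}^i(V,N)=0$.
\end{lemma}

\begin{proof}
Let $M\in\mathcal{GP}_C(R)$, with complex $X$ as in the definition. Then $X_{\ge0}$ is a projective resolution of $M$, and exactness of $\operatorname{Hom}(X,C)$ gives $\operatorname{Ext}^i(M,C)=0$. Since $C\cong C^{\dagger\dagger}$, \eqref{eq:exttor} turns this into $\operatorname{Tor}_i(M,C^\dagger)^\dagger=0$.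

Let $N\in\mathcal{GI}_C(R)$, with complex $Y$. Then $0\to N\to Y_0\to Y_{-1}\to\cdots$ is an injective resolution, and exactness of $\operatorname{Hom}(V,Y)$ gives $\operatorname{Ext}^i(V,N)=0$. For $N=M^\dagger$ and $V=\operatorname{Hom}(C,\omega)=C^\dagger$ this reads $\operatorname{Tor}_i(C^\dagger,M)^\dagger=0$. This proves (a) and the last statement.

In (b) the first case is part of the definition of $\mathcal A_C(R)$, and the second holds because $0=\operatorname{Ext}^i(C,M^\dagger)\cong\operatorname{Tor}_i(C,M)^\dagger$.
\end{proof}

To show that a module is inside a class we use the following. The point of (a) is that one condition, exactness of $B^\dagger\otimes X$, replaces exactness of $\operatorname{Hom}(X,U)$ for all $U$ and also handles the injective side.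

\begin{lemma}[Membership]\label{lem:mem}
Let $B$ and $C$ be semidualizing.
\begin{enumerate}
\item[(a)] Let $X$ be an exact complex with $X_i$ projective for $i\ge0$ and $X_i\in\mathcal P_B(R)$ for $i<0$, such that $B^\dagger\otimes X$ is exact. Then $M=\operatorname{Coker}(X_1\to X_0)$ satisfies $M\in\mathcal{GP}_B(R)$ and $M^\dagger\in\mathcal{GI}_B(R)$.
\item[(b)] If $M\in\mathcal A_C(R)$, then $M^\dagger\in\mathcal B_C(R)$.
\item[(c)] If $F$ is totally acyclic, then $\operatorname{Coker}(F_1\to F_0)\in\mathcal A_\omega(R)$.
\end{enumerate}
\end{lemma}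

\begin{proof}
(a) For $Q$ projective, $B\otimes Q\cong\operatorname{Hom}(B^\dagger,\omega\otimes Q)$ gives $\operatorname{Hom}(X,B\otimes Q)\cong\operatorname{Hom}(B^\dagger\otimes X,\omega\otimes Q)$. This is exact because $\omega\otimes Q$ is injective. So $M\in\mathcal{GP}_B(R)$. Now let $Y=X^\dagger$, that is, $Y_i=(X_{-i})^\dagger$. It is exact and $\operatorname{Ker}(Y_0\to Y_{-1})=M^\dagger$. For $i\le0$ the module $Y_i$ is the dual of a projective module, hence injective. For $i>0$ we have $X_{-i}\cong B\otimes Q$ with $Q$ projective, so $Y_i\cong\operatorname{Hom}(B,Q^\dagger)\in\mathcal I_B(R)$. By \eqref{eq:IC} each $V\in\mathcal I_B(R)$ has the form $B^\dagger\otimes Q$ with $Q$ projective, and $\operatorname{Hom}(V,Y)\cong(V\otimes X)^\dagger\cong(Q\otimes B^\dagger\otimes X)^\dagger$ is exact. So $M^\dagger\in\mathcal{GI}_B(R)$.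

(b) By \eqref{eq:exttor}, $\operatorname{Ext}^i(C,M^\dagger)\cong\operatorname{Tor}_i(C,M)^\dagger=0$ for $i\ge1$, and $\operatorname{Hom}(C,M^\dagger)\cong(C\otimes M)^\dagger$. By \eqref{eq:torext}, $\operatorname{Tor}_i(C,(C\otimes M)^\dagger)\cong\operatorname{Ext}^i(C,C\otimes M)^\dagger=0$ for $i\ge1$. Under these identifications the evaluation map sends $c\otimes\varphi\in C\otimes(C\otimes M)^\dagger$ to $m\mapsto\varphi(c\otimes m)$. It is the composite
\[
C\otimes(C\otimes M)^\dagger\xrightarrow{\ \cong\ }\operatorname{Hom}(C,C\otimes M)^\dagger\longrightarrow M^\dagger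
\]
of the isomorphism $c\otimes\varphi\mapsto(f\mapsto\varphi(f(c)))$ from \eqref{eq:torext} and the dual of the isomorphism $M\to\operatorname{Hom}(C,C\otimes M)$, so it is an isomorphism.

(c) Let $M=\operatorname{Coker}(F_1\to F_0)$. As $F_{\ge0}$ is a projective resolution of $M$, $\operatorname{Tor}_i(\omega,M)=H_i(\omega\otimes F)=0$ for $i\ge1$. Also $\omega\otimes M=\operatorname{Coker}(\omega\otimes F_1\to\omega\otimes F_0)$, and $\omega\otimes F$ is an acyclic complex of injectives, so
\[
0\to\omega\otimes M\to\omega\otimes F_{-1}\to\omega\otimes F_{-2}\to\cdots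
\]
is an injective resolution. Applying $\operatorname{Hom}(\omega,-)$ to its injective terms gives, by the natural isomorphisms $F_j\cong\operatorname{Hom}(\omega,\omega\otimes F_j)$, the complex $F_{-1}\to F_{-2}\to\cdots$. Its only cohomology is $M$, in degree $0$, embedded by the natural map. So $\operatorname{Ext}^i(\omega,\omega\otimes M)=0$ for $i\ge1$, and the natural map $M\to\operatorname{Hom}(\omega,\omega\otimes M)$ is an isomorphism.
\end{proof}

\begin{example}\label{ex:ends}
Every module $M$ lies in $\mathcal{GP}_\omega(R)$ and in $\mathcal{GI}_\omega(R)$. Splice a projective resolution of $M$ with an injective resolution of $M$. The injective modules $\omega\otimes Q$ form $\mathcal P_\omega(R)$, so Lemma~\ref{lem:mem}(a) with $B=\omega$, $B^\dagger\cong R$ gives $M\in\mathcal{GP}_\omega(R)$. By \eqref{eq:IC}, $\mathcal I_\omega(R)$ is the class of projective modules. So the same spliced complex $Y$, indexed such that the injective resolution starts in degree $0$, shows $M\in\mathcal{GI}_\omega(R)$: $\operatorname{Hom}(V,Y)$ is exact for every projective $V$ because $Y$ is.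
\end{example}

\begin{proposition}\label{prop:reduction}
Let $D$ be semidualizing, $F$ totally acyclic, and $M=\operatorname{Coker}(F_1\to F_0)$. Then
\[
M\in\mathcal{GP}_R(R)\cap\mathcal A_\omega(R),\qquad M^\dagger\in\mathcal{GI}_R(R)\cap\mathcal B_\omega(R),\qquad \operatorname{Tor}_1(D,M)\cong H_1(D\otimes F).
\]
If $H_1(D\otimes F)\ne0$, then
\[
M\notin\mathcal{GP}_{D^\dagger}(R),\qquad M^\dagger\notin\mathcal{GI}_{D^\dagger}(R),\qquad M\notin\mathcal A_D(R),\qquad M^\dagger\notin\mathcal B_D(R).
\]
\end{proposition}

\begin{proof}
The memberships are Lemma~\ref{lem:mem}(a) with $B=R$, $B^\dagger=\omega$, $X=F$, and Lemma~\ref{lem:mem}(c),(b). Since $F_{\ge0}$ is a projective resolution of $M$, $\operatorname{Tor}_1(D,M)\cong H_1(D\otimes F)$. If this is nonzero, then, as $D^{\dagger\dagger}\cong D$, Lemma~\ref{lem:obs} with $C=D^\dagger$ in (a) and $C=D$ in (b) gives the rest.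
\end{proof}

So for Theorem~A it remains to find a totally acyclic $F$ with $H_1(D\otimes F)\ne0$.

\section{One tensor factor: two complexes by hand}\label{sec:pencil}

Over the single ring $S=k[x,y]/(x,y)^2$, the semidualizing modules $S$ and $\omega_S$ give no counterexample. The pairs $(S,S)$ and $(\omega_S,\omega_S)$ are trivial. For $(S,\omega_S)$ all four containments hold, because $\mathcal A_S(S)$, $\mathcal B_S(S)$, $\mathcal{GP}_{\omega_S}(S)$, $\mathcal{GI}_{\omega_S}(S)$ consist of all modules. The pair $(\omega_S,S)$ does not satisfy the hypothesis: if the evaluation $\omega_S\otimes_S\operatorname{Hom}_S(\omega_S,S)\to S$ were onto the local ring $S$, some map $\omega_S\to S$ would be onto, hence an isomorphism by equality of lengths, while $\omega_S$ needs two generators. What one factor does provide is complexes that distinguish $S$ from $\omega_S$.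

Let $1,x,y$ be the standard basis of $S$ and $1^*,x^*,y^*$ the dual basis of $\omega_S$. Since $(xx^*)(s)=x^*(xs)$, and similarly for the other products,
\[
xx^*=yy^*=1^*,\qquad x1^*=y1^*=xy^*=yx^*=0 .
\]

Let $L$ be a $k$-vector space and $\varphi,\psi\colon L\to L$ linear maps. Let $K(\varphi,\psi)$ be the complex of free $S$-modules with $S\otimes_kL$ in every degree and every differential equal to $x\otimes\varphi+y\otimes\psi$; the square of this map is zero because $(x,y)^2=0$.

\begin{lemma}\label{lem:pencil}
\begin{enumerate}
\item[(a)] $K(\varphi,\psi)$ is acyclic if and only if $L\to L^2$, $l\mapsto(\varphi l,\psi l)$, is bijective.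
\item[(b)] $\omega_S\otimes_SK(\varphi,\psi)$ is acyclic if and only if $L^2\to L$, $(l_1,l_2)\mapsto\varphi l_1+\psi l_2$, is bijective.
\end{enumerate}
More precisely, if the map in {\rm(a)} is not bijective, then the homology of $K(\varphi,\psi)$ is nonzero in every degree, and likewise in {\rm(b)}.
\end{lemma}

\begin{proof}
The differential of $K(\varphi,\psi)$ is
\[
1\otimes l_0+x\otimes l_1+y\otimes l_2\longmapsto x\otimes\varphi l_0+y\otimes\psi l_0 .
\]
Its kernel consists of the elements with $\varphi l_0=\psi l_0=0$. Its image lies in $x\otimes L+y\otimes L$, which lies in the kernel, and corresponds to the image of $L\to L^2$. So kernel equals image exactly when $L\to L^2$ is injective and surjective. The differential of $\omega_S\otimes_SK(\varphi,\psi)$ is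
\[
1^*\otimes l_0+x^*\otimes l_1+y^*\otimes l_2\longmapsto1^*\otimes(\varphi l_1+\psi l_2).
\]
Its kernel is $1^*\otimes L$ plus the elements $x^*\otimes l_1+y^*\otimes l_2$ with $\varphi l_1+\psi l_2=0$, and its image is $1^*\otimes(\varphi L+\psi L)$. So kernel equals image exactly when $L^2\to L$ is injective and surjective. All degrees look alike, which gives the last claim.
\end{proof}

If $L\ne0$ has finite dimension, neither map can be bijective. So let $L$ have a countable basis $e_1,e_2,\dots$. Then $L\cong L^2$, and we fix one such isomorphism by splitting the basis into even and odd indices: for $i\ge1$ put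
\[
\alpha e_{2i}=e_i,\quad\alpha e_{2i-1}=0,\qquad
\beta e_{2i}=0,\quad\beta e_{2i-1}=e_i,\qquad
\gamma e_i=e_{2i},\qquad\delta e_i=e_{2i-1}.
\]
Then
\[
\alpha\gamma=\beta\delta=1,\qquad\alpha\delta=\beta\gamma=0,\qquad\gamma\alpha+\delta\beta=1,
\]
so $l\mapsto(\alpha l,\beta l)$ and $(l_1,l_2)\mapsto\gamma l_1+\delta l_2$ are mutually inverse bijections between $L$ and $L^2$.

\begin{proposition}\label{prop:two}
Let $F'=K(\alpha,\beta)$ over $S=k[x,y]/(x,y)^2$ and let $F''=K(\gamma,\delta)$ over $T=k[z,w]/(z,w)^2$, with $z,w$ in place of $x,y$. For all $n$: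
\[
H_n(F')=0,\qquad H_n(\omega_S\otimes_SF')\ne0,\qquad H_n(F'')\ne0,\qquad H_n(\omega_T\otimes_TF'')=0 .
\]
\end{proposition}

\begin{proof}
The two vanishing statements are Lemma~\ref{lem:pencil} and the bijections above. The map $(l_1,l_2)\mapsto\alpha l_1+\beta l_2$ is not injective, since $\alpha e_1=0$: the class of $x^*\otimes e_1$ is nonzero in $H_n(\omega_S\otimes_SF')$. The map $l\mapsto(\gamma l,\delta l)$ does not hit $(e_1,0)$, since $\delta$ is injective: the class of $z\otimes e_1$ is nonzero in $H_n(F'')$.
\end{proof}

The two complexes are related by transposition: in the basis $e_i$ the matrices of $\gamma,\delta$ are the transposes of those of $\alpha,\beta$. Section~\ref{sec:criterion} uses a duality of complexes of projectives that plays the same role in general (Lemma~\ref{lem:star}).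

\section{Two tensor factors: proof of Theorem A}\label{sec:two}

Let $R=S\otimes_kT$ as in Theorem~A. It is a local $k$-algebra of dimension $9$ with residue field $k$, since $(x,y,z,w)$ is nilpotent, and the injective hull of $k$ is $\operatorname{Hom}_k(R,k)\cong\omega_S\otimes_k\omega_T=\omega$. With $F',F''$ from Proposition~\ref{prop:two} put
\[
F=F'\otimes_kF'',\qquad F_n=\bigoplus_{i+j=n}F'_i\otimes_kF''_j ,
\]
a complex of free $R$-modules.

\begin{proposition}\label{prop:F}
$F$ is totally acyclic, and $H_n(D\otimes F)\ne0$ for all $n$, where $D=\omega_S\otimes_kT$.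
\end{proposition}

\begin{proof}
For an $S$-module $P$ and a $T$-module $Q$ we have $F\otimes_R(P\otimes_kQ)\cong(F'\otimes_SP)\otimes_k(F''\otimes_TQ)$, so by K\"unneth over $k$
\[
H_n\bigl(F\otimes_R(P\otimes_kQ)\bigr)\cong\bigoplus_{i+j=n}H_i(F'\otimes_SP)\otimes_kH_j(F''\otimes_TQ).
\]
Use Proposition~\ref{prop:two}. For $(P,Q)=(S,T)$ all $H_i(F')$ vanish. For $(P,Q)=(\omega_S,\omega_T)$ all $H_j(F''\otimes_T\omega_T)$ vanish. For $(P,Q)=(\omega_S,T)$ every summand is nonzero.
\end{proof}

\begin{proof}[Proof of Theorem A]
By Lemma~\ref{lem:dual} over $S$ and over $T$, $\omega_S$ and $\omega_T$ are semidualizing; by Lemma~\ref{lem:kunneth} so are $R,D,D',\omega$. Moreover $D^\dagger\cong\operatorname{Hom}_k(\omega_S\otimes_kT,k)\cong S\otimes_k\omega_T=D'$. Let $M=\operatorname{Coker}(F_1\to F_0)$. By Proposition~\ref{prop:F}, both parts of Proposition~\ref{prop:reduction} apply to $F$ and $D$.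

(1) Every module is in $\mathcal B_R(R)$, so $D'\in\mathcal B_R(R)$. By Proposition~\ref{prop:reduction}, $M\in\mathcal{GP}_R(R)\setminus\mathcal{GP}_{D'}(R)$ and $M^\dagger\in\mathcal{GI}_R(R)\setminus\mathcal{GI}_{D'}(R)$.

(2) By Lemma~\ref{lem:dual}, $\omega\in\mathcal B_D(R)$. By Proposition~\ref{prop:reduction}, $M\in\mathcal A_\omega(R)\setminus\mathcal A_D(R)$ and $M^\dagger\in\mathcal B_\omega(R)\setminus\mathcal B_D(R)$.
\end{proof}

\begin{remark}\label{rem:size}
The module $M$ is countably generated but not finitely generated: the differential of $F$ has image in $\mathfrak mF$, so $M/\mathfrak mM\cong F_0/\mathfrak mF_0$ has countably infinite dimension, as does $M$. The module $M^\dagger\cong\operatorname{Hom}_k(M,k)$ has uncountable dimension, so over the finite-dimensional algebra $R$ it is not even countably generated. The same holds for the modules in the proof of Theorem~B and their duals, since the former arise from such modules by tensoring over $k$ with $S_3$ or $\omega_1$. The question concerns all modules; we do not claim counterexamples consisting of f.g.\ modules.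
\end{remark}

\section{Three tensor factors: proof of Theorem B}\label{sec:three}

In this section an unadorned $\otimes$ is $\otimes_k$. In Theorem~A the two pairs are different. With three factors we can place both situations in one pair. Consider $B=\omega_1\otimes S_2\otimes S_3$ and $C=\omega_1\otimes\omega_2\otimes S_3$. On the first two factors we see $(\omega_1\otimes S_2,\ \omega_1\otimes\omega_2)$, the pair $(D,\omega)$ of Theorem~A(2). On the last two factors we see $(S_2\otimes S_3,\ \omega_2\otimes S_3)$, the pair $(R,D')$ of Theorem~A(1) with $S_3$ in the role of $S$ and $S_2$ in the role of $T$. In each case the remaining factor has to be carried along.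

\begin{proof}[Proof of Theorem B]
As in Section~\ref{sec:two}, $R$ is local with residue field $k$ and $X^\dagger\cong\operatorname{Hom}_k(X,k)$. The modules $B$ and $C$ are semidualizing by Lemma~\ref{lem:kunneth}. The same lemma gives $\operatorname{Ext}^i_R(B,C)=0$ for $i\ge1$, because $\operatorname{Ext}^i_{S_1}(\omega_1,\omega_1)=0$ for $i\ge1$ and the other two factors of $B$ are free; and $\operatorname{Hom}_R(B,C)\cong S_1\otimes\omega_2\otimes S_3$. Also $\operatorname{Tor}^R_i(B,S_1\otimes\omega_2\otimes S_3)=0$ for $i\ge1$, since in each position one of the two factors is free. The evaluation map $B\otimes_R\operatorname{Hom}_R(B,C)\to C$ is the tensor product of the evaluation isomorphisms $\omega_1\otimes_{S_1}S_1\to\omega_1$, $S_2\otimes_{S_2}\omega_2\to\omega_2$, $S_3\otimes_{S_3}S_3\to S_3$. So $C\in\mathcal B_B(R)$.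

\emph{Auslander and Bass classes.} Let $R_0=S_1\otimes S_2$ and $C_0=\omega_1\otimes\omega_2$. By Propositions~\ref{prop:F} and~\ref{prop:reduction} with $S=S_1$, $T=S_2$ there is a module $M_0\in\mathcal A_{C_0}(R_0)$ with $\operatorname{Tor}^{R_0}_1(\omega_1\otimes S_2,M_0)\ne0$. Let $M=M_0\otimes S_3$. We apply Lemma~\ref{lem:kunneth} and the remark after it to the factors $R_0,S_3$ and to $C=C_0\otimes S_3$. For $i\ge1$ they give
\[
\operatorname{Tor}^R_i(C,M)\cong\operatorname{Tor}^{R_0}_i(C_0,M_0)\otimes S_3=0,\qquad
\operatorname{Ext}_R^i(C,C\otimes_RM)\cong\operatorname{Ext}^i_{R_0}(C_0,C_0\otimes_{R_0}M_0)\otimes S_3=0,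
\]
and the natural map for $M$ is that for $M_0$ tensored with $S_3$. So $M\in\mathcal A_C(R)$, and $M^\dagger\in\mathcal B_C(R)$ by Lemma~\ref{lem:mem}(b). On the other hand $\operatorname{Tor}^R_1(B,M)\cong\operatorname{Tor}^{R_0}_1(\omega_1\otimes S_2,M_0)\otimes S_3\ne0$, so $M\notin\mathcal A_B(R)$ and $M^\dagger\notin\mathcal B_B(R)$ by Lemma~\ref{lem:obs}(b).

\emph{Gorenstein classes.} Let $R_1=S_2\otimes S_3$ and $\omega_{23}=\omega_2\otimes\omega_3$. By Propositions~\ref{prop:F} and~\ref{prop:reduction} with $S=S_3$, $T=S_2$ there is a totally acyclic complex $F$ of free $R_1$-modules such that $N=\operatorname{Coker}(F_1\to F_0)$ satisfies $\operatorname{Tor}_1^{R_1}(S_2\otimes\omega_3,N)\ne0$. Put $M'=\omega_1\otimes N$. Membership in $\mathcal{GP}_B(R)$ requires projectives to the left of $M'$ and sums of copies of $B=\omega_1\otimes R_1$ to the right, so we resolve $\omega_1$ only on the left. Let $P\to\omega_1$ be a free resolution over $S_1$. The sequences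
\[
P\otimes F_{\ge0}\to M'\to0,\qquad
0\to M'\to\omega_1\otimes F_{-1}\to\omega_1\otimes F_{-2}\to\cdots
\]
are exact, the first by K\"unneth. Splice them to an exact complex $X$ with $X_0=P_0\otimes F_0$ and $X_{-1}=\omega_1\otimes F_{-1}$. Here $X_i$ is free for $i\ge0$, $X_i$ is a direct sum of copies of $B$ for $i<0$, and $M'=\operatorname{Coker}(X_1\to X_0)$. We have $B^\dagger\cong S_1\otimes\omega_{23}$, so $B^\dagger\otimes_RX$ is the splice of
\[
P\otimes(\omega_{23}\otimes_{R_1}F_{\ge0})\to\omega_1\otimes(\omega_{23}\otimes_{R_1}N)\to0
\]
and
\[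
0\to\omega_1\otimes(\omega_{23}\otimes_{R_1}N)\to\omega_1\otimes(\omega_{23}\otimes_{R_1}F_{-1})\to\omega_1\otimes(\omega_{23}\otimes_{R_1}F_{-2})\to\cdots .
\]
Both are exact because $\omega_{23}\otimes_{R_1}F$ is acyclic, the first again by K\"unneth. By Lemma~\ref{lem:mem}(a), $M'\in\mathcal{GP}_B(R)$ and $M'^\dagger\in\mathcal{GI}_B(R)$. Finally $C^\dagger\cong S_1\otimes S_2\otimes\omega_3$, so Lemma~\ref{lem:kunneth} with the factors $S_1,R_1$ gives
\[
\operatorname{Tor}^R_1(C^\dagger,M')\cong\omega_1\otimes\operatorname{Tor}_1^{R_1}(S_2\otimes\omega_3,N)\ne0 .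
\]
By Lemma~\ref{lem:obs}(a), $M'\notin\mathcal{GP}_C(R)$ and $M'^\dagger\notin\mathcal{GI}_C(R)$.
\end{proof}

\section{The criterion: conditions (2)--(6)}\label{sec:criterion}

We return to an arbitrary artinian local ring $R$. In Theorem~C, a test by totally acyclic complexes $F$ decides all four containments for $(R,C)$ and $(D,\omega)$. The first reason is that the classes on the left-hand sides of (3)--(6) consist exactly of the syzygies of the complexes $F$, respectively $\omega\otimes F$.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] $\mathcal{GP}_R(R)=\mathcal A_\omega(R)$, and up to isomorphism its members are the modules $\operatorname{Coker}(F_1\to F_0)$ with $F$ totally acyclic.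
\item[(b)] $\mathcal{GI}_R(R)=\mathcal B_\omega(R)$, and up to isomorphism its members are the modules $\omega\otimes M$ with $M$ as in {\rm(a)}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For an acyclic complex $F$ of projectives and $Q$ projective, $Q\cong\operatorname{Hom}(\omega,\omega\otimes Q)$ gives $\operatorname{Hom}(F,Q)\cong\operatorname{Hom}(\omega\otimes F,\omega\otimes Q)$. If $\omega\otimes F$ is acyclic, this is exact; conversely exactness for $Q=R$ says that $(\omega\otimes F)^\dagger$ is acyclic, hence so is $\omega\otimes F$. So the members of $\mathcal{GP}_R(R)$ are as described, and Lemma~\ref{lem:mem}(c) shows $\mathcal{GP}_R(R)\subseteq\mathcal A_\omega(R)$.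

Conversely let $M\in\mathcal A_\omega(R)$. Take a projective resolution $P\to M$ and an injective resolution $0\to\omega\otimes M\to I^0\to I^1\to\cdots$. Each $\operatorname{Hom}(\omega,I^j)$ is projective. Since $\operatorname{Ext}^i(\omega,\omega\otimes M)=0$ for $i\ge1$ and $M\cong\operatorname{Hom}(\omega,\omega\otimes M)$, the sequence $0\to M\to\operatorname{Hom}(\omega,I^0)\to\operatorname{Hom}(\omega,I^1)\to\cdots$ is exact. Splicing it with $P$ gives an acyclic complex $F$ of projectives with $M\cong\operatorname{Coker}(F_1\to F_0)$. In $\omega\otimes F$ the left part $\omega\otimes P\to\omega\otimes M$ is exact because $\operatorname{Tor}_i(\omega,M)=0$ for $i\ge1$. The right part is identified with $\omega\otimes M\to I^0\to I^1\to\cdots$ by the evaluation isomorphisms $\omega\otimes\operatorname{Hom}(\omega,I^j)\cong I^j$; here the map $\omega\otimes M\to I^0$ is the original one by the triangle identity for the adjoint pair $(\omega\otimes-,\operatorname{Hom}(\omega,-))$. So $\omega\otimes F$ is acyclic, and $M\in\mathcal{GP}_R(R)$.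

(b) Let $Y$ be an acyclic complex of injectives with $\operatorname{Hom}(\omega,Y)$ exact. Then $F=\operatorname{Hom}(\omega,Y)$ is an acyclic complex of projectives and $\omega\otimes F\cong Y$, so $F$ is totally acyclic and
\[
\operatorname{Ker}(Y_0\to Y_{-1})\cong\operatorname{Coker}(Y_2\to Y_1)\cong\omega\otimes\operatorname{Coker}(F_2\to F_1).
\]
Conversely, for $F$ totally acyclic, $Y=\omega\otimes F$ is an acyclic complex of injectives, and $\operatorname{Hom}(\omega\otimes Q,Y)\cong\operatorname{Hom}(Q,F)$ is exact for $Q$ projective; moreover $\omega\otimes\operatorname{Coker}(F_1\to F_0)\cong\operatorname{Ker}(Y_{-1}\to Y_{-2})$. After a shift, this describes $\mathcal{GI}_R(R)$ as claimed.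

It remains to see that $\mathcal B_\omega(R)=\{\omega\otimes M:M\in\mathcal A_\omega(R)\}$ up to isomorphism. If $M\in\mathcal A_\omega(R)$, then $\operatorname{Hom}(\omega,\omega\otimes M)\cong M$, so both vanishing conditions for $\omega\otimes M$ are those for $M$, and the evaluation at $\omega\otimes M$ is an isomorphism by a triangle identity. If $N\in\mathcal B_\omega(R)$, then $M=\operatorname{Hom}(\omega,N)$ satisfies $\omega\otimes M\cong N$, and $M\in\mathcal A_\omega(R)$ by the other triangle identity.
\end{proof}

The second ingredient is a duality that exchanges the roles of $R$ and $\omega$, and of $D$ and $D^\dagger$. For a complex $G$ of projectives let $G^*=\operatorname{Hom}(G,R)$, with $(G^*)_n=\operatorname{Hom}(G_{-n},R)$.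

\begin{lemma}\label{lem:star}
Let $G$ be a complex of projective modules. Then $G^*$ is a complex of projective modules, and for every f.g.\ module $E$
\[
E\otimes G^*\cong(E^\dagger\otimes G)^\dagger .
\]
So $E\otimes G^*$ is acyclic if and only if $E^\dagger\otimes G$ is. In particular, $G^*$ is totally acyclic if $G$ is.
\end{lemma}

\begin{proof}
Let $Q$ be projective. Since $R\cong\operatorname{Hom}(\omega,\omega)$, we have $\operatorname{Hom}(Q,R)\cong\operatorname{Hom}(\omega,Q^\dagger)$. Here $Q^\dagger$ is injective, so $Q^\dagger\cong\omega\otimes Q'$ with $Q'$ projective, and $\operatorname{Hom}(Q,R)\cong Q'$ is projective. Next, $Q$ is free, and tensoring with the finitely presented module $E$ commutes with products, so $E\otimes\operatorname{Hom}(Q,R)\cong\operatorname{Hom}(Q,E)\cong\operatorname{Hom}(Q,E^{\dagger\dagger})\cong(E^\dagger\otimes Q)^\dagger$, naturally in $Q$. This proves the displayed isomorphism. For the last claim take $E=R$ and $E=\omega$, with $R^\dagger=\omega$ and $\omega^\dagger\cong R$.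
\end{proof}

Now fix a semidualizing module $D$, and let $C=D^\dagger$, so $C^\dagger\cong D$. For a totally acyclic complex $F$ put
\[
M_n=\operatorname{Coker}(F_{n+1}\to F_n),\qquad N_n=\omega\otimes M_n .
\]

\begin{proposition}\label{prop:single}
Let $F$ be totally acyclic.
\begin{enumerate}
\item[(a)] The following are equivalent: $D\otimes F$ is acyclic; $M_n\in\mathcal{GP}_C(R)$ for all $n$; $M_n\in\mathcal A_D(R)$ for all $n$.
\item[(b)] The following are equivalent: $C\otimes F$ is acyclic; $N_n\in\mathcal{GI}_C(R)$ for all $n$; $N_n\in\mathcal B_D(R)$ for all $n$.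
\end{enumerate}
\end{proposition}

In the proof we use several times the following fact about a double complex in which both indices are nonnegative (or both are nonpositive). If each row is a resolution (respectively coresolution) of the corresponding term of a complex $E$, compatibly with the vertical differentials, then $E$ and the total complex have the same homology: the mapping cone is the total complex of a double complex with exact rows and finite diagonals.

\begin{proof}
\emph{The memberships imply acyclicity.} In (a), $\operatorname{Tor}_1(D,M_n)\cong H_{n+1}(D\otimes F)$. It vanishes if $M_n\in\mathcal A_D(R)$, and also if $M_n\in\mathcal{GP}_C(R)$, by Lemma~\ref{lem:obs} and $C^\dagger\cong D$.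

In (b), $N_n$ has the injective resolution $\omega\otimes F_{n-1}\to\omega\otimes F_{n-2}\to\cdots$, and $\operatorname{Hom}(D,\omega\otimes F_j)\cong C\otimes F_j$ by \eqref{eq:inj}. So $\operatorname{Ext}^1(D,N_n)\cong H_{n-2}(C\otimes F)$. It vanishes if $N_n\in\mathcal B_D(R)$, by definition. It also vanishes if $N_n\in\mathcal{GI}_C(R)$, by the last statement of Lemma~\ref{lem:obs}, because $D\cong\operatorname{Hom}(C,\omega)\in\mathcal I_C(R)$.

\emph{Acyclicity implies the memberships.} Since shifts of $F$ satisfy the same hypotheses, it suffices to treat $M=M_0$ and $N=\omega\otimes M$. Fix a resolution $\pi\colon P\to C$ by f.g.\ free modules and write $P_i^*=\operatorname{Hom}(P_i,R)$.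

\emph{$M\in\mathcal A_D(R)$ if $D\otimes F$ is acyclic.} First, $\operatorname{Tor}_i(D,M)=H_i(D\otimes F)=0$ for $i\ge1$. The sequence $0\to D\otimes M\to D\otimes F_{-1}\to D\otimes F_{-2}\to\cdots$ is exact, and by \eqref{eq:CQ} we have $\operatorname{Ext}^i(D,D\otimes F_j)=0$ for $i\ge1$ and $\operatorname{Hom}(D,D\otimes F_j)\cong F_j$. Therefore $\operatorname{Ext}^i(D,D\otimes M)$ is the cohomology of $F_{-1}\to F_{-2}\to\cdots$, which is $0$ for $i\ge1$ and is $M$, by the natural map, for $i=0$.

\emph{$M\in\mathcal{GP}_C(R)$ if $D\otimes F$ is acyclic.} The left half of the required complex is $F_{\ge0}$. The right half of $F$ consists of projectives, and these must be replaced by modules in $\mathcal P_C(R)$. Since $\operatorname{Ext}^i(C,C)=0$ for $i\ge1$ and $\operatorname{Hom}(C,C)\cong R$, applying $\operatorname{Hom}(-,C)$ to $P\to C$ gives an exact sequence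
\begin{equation}\label{eq:cores}
0\to R\to C\otimes P_0^*\to C\otimes P_1^*\to\cdots .
\end{equation}
Tensor it with the $F_{-1-j}$, $j\ge0$, and totalize. Since $0\to M\to F_{-1}\to F_{-2}\to\cdots$ is exact, we get an exact sequence
\[
0\to M\to X_{-1}\to X_{-2}\to\cdots,\qquad X_{-1-n}=\bigoplus_{i+j=n}C\otimes P_i^*\otimes F_{-1-j}\in\mathcal P_C(R).
\]
Splice it with $X_i=F_i$ for $i\ge0$ to an exact complex $X$. By Lemma~\ref{lem:mem}(a) with $C$ in place of $B$ and $C^\dagger\cong D$, it suffices that $D\otimes X$ is exact. The left part $D\otimes F_{\ge0}\to D\otimes M$ is exact by assumption. For the right part, tensor \eqref{eq:cores} with $D$. By $D\otimes C\cong\omega$ (Lemma~\ref{lem:dual}), $D\otimes C\otimes P_i^*\cong\operatorname{Hom}(P_i,\omega)$, and the augmentation from $D$ becomes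
\[
d\longmapsto\bigl(p\mapsto\pi(p)(d)\bigr)\in\operatorname{Hom}(P_0,\omega),
\]
which is the biduality isomorphism $D\to D^{\dagger\dagger}=\operatorname{Hom}(C,\omega)$ followed by the inclusion into $\operatorname{Hom}(P_0,\omega)$. As $\omega$ is injective, $\operatorname{Hom}(P,\omega)$ is a coresolution of $\operatorname{Hom}(C,\omega)$. So \eqref{eq:cores} stays exact after tensoring with $D$. Hence the right part $D\otimes X_{-1}\to D\otimes X_{-2}\to\cdots$ has the cohomology of $D\otimes F_{-1}\to D\otimes F_{-2}\to\cdots$, and the latter is a coresolution of $D\otimes M$ by assumption.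

\emph{$N\in\mathcal B_D(R)$ if $C\otimes F$ is acyclic.} As above, $\operatorname{Ext}^i(D,\omega\otimes M)$ is the cohomology of $C\otimes F_{-1}\to C\otimes F_{-2}\to\cdots$. By assumption it is $0$ for $i\ge1$, and for $i=0$ we get
\begin{equation}\label{eq:CM}
C\otimes M\cong\operatorname{Hom}(D,\omega\otimes M),\qquad c\otimes m\mapsto\bigl(d\mapsto c(d)\otimes m\bigr).
\end{equation}
Also $C\otimes F_{\ge0}\to C\otimes M$ is a resolution, and $\operatorname{Tor}_i(D,C\otimes F_j)=0$ for $i\ge1$ by Lemma~\ref{lem:dual}. So $\operatorname{Tor}_i(D,C\otimes M)=H_i(D\otimes C\otimes F)\cong H_i(\omega\otimes F)=0$ for $i\ge1$. Under \eqref{eq:CM} the evaluation $D\otimes\operatorname{Hom}(D,\omega\otimes M)\to\omega\otimes M$ is the isomorphism $D\otimes C\cong\omega$ tensored with $M$.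

\emph{$N\in\mathcal{GI}_C(R)$ if $C\otimes F$ is acyclic.} Now the left half must consist of modules in $\mathcal I_C(R)$, which by \eqref{eq:IC} are the modules $D\otimes Q$ with $Q$ projective. Since $\operatorname{Tor}_i(D,C)=0$ for $i\ge1$, $D\otimes P\to D\otimes C\cong\omega$ is exact. Hence $\operatorname{Tot}(D\otimes P\otimes F_{\ge0})$ has the homology of $\omega\otimes F_{\ge0}$. As $\omega\otimes F$ is acyclic, it follows that
\[
\operatorname{Tot}(D\otimes P\otimes F_{\ge0})\to\omega\otimes M\to0
\]
is exact, and its terms to the left of $\omega\otimes M$ are in $\mathcal I_C(R)$. Splice it with the injective resolution $0\to\omega\otimes M\to\omega\otimes F_{-1}\to\omega\otimes F_{-2}\to\cdots$ to an exact complex $Y$, indexed so that $Y_0=\omega\otimes F_{-1}$ and $Y_1=D\otimes P_0\otimes F_0$. Then $\operatorname{Ker}(Y_0\to Y_{-1})\cong\omega\otimes M$. For $V=D\otimes Q\in\mathcal I_C(R)$ we have $\operatorname{Hom}(V,Y)\cong\operatorname{Hom}(Q,\operatorname{Hom}(D,Y))$, so it suffices that $\operatorname{Hom}(D,Y)$ is exact. By \eqref{eq:CQ}, \eqref{eq:inj}, and \eqref{eq:CM} it is the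 splice of
\[
\operatorname{Tot}(P\otimes F_{\ge0})\to C\otimes M\to0\qquad\text{and}\qquad
0\to C\otimes M\to C\otimes F_{-1}\to C\otimes F_{-2}\to\cdots .
\]
Here the first augmentation is $p\otimes f\mapsto\pi(p)\otimes\bar f$, where $\bar f$ is the class of $f$ in $M$, because $p\otimes f\in P_0\otimes F_0$ corresponds to $d\mapsto d\otimes p\otimes f$, which is mapped to $d\mapsto\pi(p)(d)\otimes\bar f$. The first sequence is exact because $P\to C$ is a resolution and $C\otimes F_{\ge0}\to C\otimes M$ is exact, and the second because $C\otimes F$ is acyclic.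
\end{proof}

\begin{proof}[Proof of the equivalence of {\rm(2), (2$'$), (3)--(6)} in Theorem C]
By Lemma~\ref{lem:classes}, the left-hand sides of (3) and (5) consist, up to isomorphism, of the modules $M_n$, and those of (4) and (6) of the modules $N_n$, for all totally acyclic $F$. So Proposition~\ref{prop:single} gives (2)$\Leftrightarrow$(3)$\Leftrightarrow$(5) and (2$'$)$\Leftrightarrow$(4)$\Leftrightarrow$(6). If (2) holds and $F$ is totally acyclic, then so is $F^*$, and $D\otimes F^*$ is acyclic; by Lemma~\ref{lem:star} with $E=D$, $C\otimes F$ is acyclic. So (2)$\Rightarrow$(2$'$), and exchanging $C$ and $D$ gives the converse.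
\end{proof}

\section{The criterion: thick subcategories}\label{sec:thick}

It remains to express (2) by $D$, $R$, $\omega$ alone. If $D$ can be built from $R$ and $\omega$ by finitely many triangles and summands, then acyclicity of $F$ and $\omega\otimes F$ passes to $D\otimes F$. The following lemma says that there is no other reason.

Recall that an object $X$ of a triangulated category $\mathcal T$ with coproducts is \emph{compact} if $\operatorname{Hom}_{\mathcal T}(X,-)$ commutes with coproducts, and that $\operatorname{Loc}(\mathcal X)$ is the smallest full triangulated subcategory that contains $\mathcal X$ and is closed under coproducts.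

\begin{lemma}\label{lem:detect}
Let $R$ be a commutative noetherian ring, $\mathcal G$ a finite set of f.g.\ modules, and $E$ a f.g.\ module. Then $E\in\operatorname{thick}(\mathcal G)$ if and only if, for every complex $F$ of projective modules such that $G\otimes F$ is acyclic for all $G\in\mathcal G$, also $E\otimes F$ is acyclic.
\end{lemma}

\begin{proof}
($\Rightarrow$) A bounded acyclic complex $Z$ of modules is a finite iterated extension of shifts of complexes $A\xrightarrow{=}A$. The terms of $F$ are flat, so $F\otimes Z$ is an iterated extension of contractible complexes, hence acyclic. Therefore $F\otimes-$ induces an exact functor from $D^b(\operatorname{mod}R)$ to the derived category of $R$. Its kernel is thick; if it contains $\mathcal G$, it contains $E$.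

($\Leftarrow$) Work in $\mathcal T=K(\operatorname{Proj}R)$, the homotopy category of complexes of projectives. For a f.g.\ module $E$ with a resolution $P\to E$ by f.g.\ projectives let $X_E=\operatorname{Hom}(P,R)$, a complex of f.g.\ projectives.

\emph{Step 1: $X_E$ represents homology of $E\otimes F$.} For a complex $F$ of projectives, $\operatorname{Hom}(X_E,F)_n=\prod_{i\ge0}P_i\otimes F_{n-i}$. Consider the map $\operatorname{Hom}(X_E,F)\to E\otimes F$ induced by $P\to E$. Up to shift and signs, its cone is the product total complex of the double complex with rows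
\[
\cdots\to P_1\otimes F_j\to P_0\otimes F_j\to E\otimes F_j\to0,
\]
which are exact. Such a total complex is acyclic \cite[2.7.3]{Weibel}. Explicitly, let the columns have indices $i\ge-1$, with horizontal differential $d^h$ from column $i+1$ to column $i$, vertical differential $d^v$, and $d^hd^v+d^vd^h=0$. Let $(c_i)_{i\ge-1}$ be a cycle, so $d^hc_{i+1}+d^vc_i=0$ for $i\ge-1$; also $d^hc_{-1}=0$, since there is no column $-2$. Put $b_{-1}=0$ and choose inductively, for $i\ge-1$, an element $b_{i+1}$ with $d^hb_{i+1}=c_i-d^vb_i$. This is possible because the rows are exact and $d^h(c_i-d^vb_i)=0$: for $i=-1$ this is $d^hc_{-1}=0$, and for $i\ge0$ we have $d^h(c_i-d^vb_i)=d^hc_i+d^v(c_{i-1}-d^vb_{i-1})=0$. Then $(b_i)$ is an element of the product with boundary $(c_i)$. Thus, naturally in $F$,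
\begin{equation}\label{eq:rep}
\operatorname{Hom}_{\mathcal T}(\Sigma^nX_E,F)\cong H_n(E\otimes F).
\end{equation}
The right-hand side commutes with direct sums in $F$, so $X_E$ is compact.

\emph{Step 2: passing to $\mathcal T$ loses nothing.} $D^b(\operatorname{mod}R)$ is equivalent to the homotopy category of bounded-below complexes of f.g.\ projectives with bounded homology, and $\operatorname{Hom}(-,R)$ is a duality on complexes of f.g.\ projectives. So there is a fully faithful exact functor $\Theta\colon D^b(\operatorname{mod}R)^{\mathrm{op}}\to\mathcal T$ with $\Theta(E)=X_E$. Put $\mathcal X=\{X_G:G\in\mathcal G\}$. If $X_E\in\operatorname{thick}(\mathcal X)$, then $X_E$ is a summand of $\Theta(Z)$ for some $Z$ in the triangulated subcategory generated by $\mathcal G$. By full faithfulness $E$ is a retract, hence a direct summand, of $Z$, so $E\in\operatorname{thick}(\mathcal G)$.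

\emph{Step 3: constructing $F$.} Suppose $E\notin\operatorname{thick}(\mathcal G)$; by Step~2, $X_E\notin\operatorname{thick}(\mathcal X)$. Since $\mathcal X$ is a set of compact objects, Bousfield localization, by Brown representability \cite{Neeman96}, provides a triangle
\[
L\to X_E\xrightarrow{\ u\ }F\to\Sigma L
\]
with $L\in\operatorname{Loc}(\mathcal X)$ and $\operatorname{Hom}_{\mathcal T}(\Sigma^nX_G,F)=0$ for all $n$ and all $G\in\mathcal G$. If $u=0$, then $X_E$ is a summand of $L$. As $\operatorname{Loc}(\mathcal X)$ has coproducts, it is closed under direct summands, so $X_E$ is a compact object that lies in $\operatorname{Loc}(\mathcal X)$, hence in $\operatorname{thick}(\mathcal X)$ by \cite[Lemma 2.2]{Neeman92}, a contradiction. So $u\ne0$. By \eqref{eq:rep}, $H_0(E\otimes F)\ne0$, while $G\otimes F$ is acyclic for all $G\in\mathcal G$.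
\end{proof}

\begin{proof}[End of the proof of Theorem C]
Apply Lemma~\ref{lem:detect} with $\mathcal G=\{R,\omega\}$, first with $E=D$ and then with $E=C$; note that $\operatorname{thick}(\{R,\omega\})=\operatorname{thick}(R\oplus\omega)$. The complexes $F$ of projectives with $R\otimes F$ and $\omega\otimes F$ acyclic are the totally acyclic ones, so (1)$\Leftrightarrow$(2) and (1$'$)$\Leftrightarrow$(2$'$). The remaining equivalences were proved in Section~\ref{sec:criterion}.
\end{proof}

For Corollary~D, recall that a finite-dimensional commutative local $k$-algebra $S$ with residue field $k$ is Gorenstein if it is self-injective, that is, if $\omega_S\cong S$, where $\omega_S=\operatorname{Hom}_k(S,k)$.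

\begin{lemma}\label{lem:gor}
Let $S$ be a finite-dimensional commutative local $k$-algebra with residue field $k$. If $S$ is not Gorenstein, then $\omega_S\notin\operatorname{thick}(S)$, and there is an acyclic complex $G$ of projective $S$-modules such that $\omega_S\otimes_SG$ is not acyclic.
\end{lemma}

\begin{proof}
Consider the objects $Z$ of $D^b(\operatorname{mod}S)$ for which there is an $n_0$ such that $\operatorname{Hom}(Z,\Sigma^nY)=0$ for all $n\ge n_0$ and all f.g.\ modules $Y$. They form a thick subcategory containing $S$. So if $\omega_S\in\operatorname{thick}(S)$, then $\omega_S$ has finite projective dimension, say $n$. Suppose $n\ge1$, and let $\mathfrak m_S$ be the maximal ideal of $S$. In a minimal free resolution $0\to G_n\to G_{n-1}\to\cdots$ the map $G_n\to G_{n-1}$ is injective with image in $\mathfrak m_SG_{n-1}$. For $0\ne s\in S$ with $s\mathfrak m_S=0$ it kills $sG_n\ne0$, a contradiction. (This is Auslander--Buchsbaum in depth $0$.) So $\omega_S$ is free, of the same length as $S$; hence $\omega_S\cong S$, contrary to hypothesis. The second statement is Lemma~\ref{lem:detect}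 with $\mathcal G=\{S\}$ and $E=\omega_S$.
\end{proof}

\begin{proof}[Proof of Corollary D]
As in Section~\ref{sec:two}, $R$ is local with residue field $k$, the module $\omega=\omega_S\otimes_k\omega_T$ is the injective hull of $k$, $D$ is semidualizing, and $D^\dagger\cong S\otimes_k\omega_T$. If $S$ is Gorenstein, then $D\cong R$; if $T$ is Gorenstein, then $D\cong\omega$. In both cases (1) holds, hence so do (3)--(6). Conversely, if $D\cong R$, then $\omega_S$ is cyclic, because $D$ and $\omega_S$ need the same number of generators, so by equality of lengths $\omega_S\cong S$; if $D\cong\omega$, then $S\otimes_k\omega_T\cong D^\dagger\cong R$ and likewise $\omega_T\cong T$. So the two trivial cases are those in which $S$ or $T$ is Gorenstein.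

Suppose that neither $S$ nor $T$ is Gorenstein. Lemma~\ref{lem:gor} gives an acyclic complex $F'$ of projective $S$-modules with $\omega_S\otimes_SF'$ not acyclic, and an acyclic complex $G$ of projective $T$-modules with $\omega_T\otimes_TG$ not acyclic. Let $F''=\operatorname{Hom}_T(G,T)$. By Lemma~\ref{lem:star} over $T$, $F''$ is a complex of projectives, $\omega_T\otimes_TF''\cong G^\dagger$ is acyclic, and $F''\cong(\omega_T\otimes_TG)^\dagger$ is not. Now the computation in Proposition~\ref{prop:F} applies. The complex $F=F'\otimes_kF''$ of projective $R$-modules is totally acyclic, since $F'$ and $\omega_T\otimes_TF''$ are acyclic. But $D\otimes F\cong(\omega_S\otimes_SF')\otimes_kF''$ is not acyclic, since both factors have nonzero homology. So (2) fails, and by Theorem~C each of (3)--(6) fails.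
\end{proof}

We do not decide whether, beyond the tensor products of Corollary~D, the condition $D\in\operatorname{thick}(R\oplus\omega)$ forces $D\cong R$ or $D\cong\omega$.

\begin{thebibliography}{9}
\bibitem{Neeman92} Neeman, Ann. Sci. \'ENS \textbf{25} (1992).
\bibitem{Neeman96} Neeman, J. Amer. Math. Soc. \textbf{9} (1996).
\bibitem{SSW} Sean Sather-Wagstaff, Tirdad Sharif, Diana White, ``Gorenstein cohomology in abelian categories'', arXiv:0706.3739 (2007).
\bibitem{Weibel} Weibel, \emph{An Introduction to Homological Algebra}.
\end{thebibliography}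

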